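# Free interpolation beyond the Carleson condition in large Hardy–Orlicz spaces

## 1. Lifting a weight on one small arc

Throughout, $\mathbb D$ is the unit disc, $\mathbb T$ its boundary, $m$ the normalized Lebesgue measure on $\mathbb T$, and
$$P_z(\zeta)=\frac{1-|z|^2}{|\zeta-z|^2},\qquad P[w](z)=\int_{\mathbb T} wP_z\,dm .$$
The function $\varphi:\mathbb R\to[0,\infty)$ is convex and nondecreasing, with $\varphi(t)/t\to\infty$ as $t\to\infty$. Such a $\varphi$ is continuous. It is also strictly increasing where $\varphi>\inf\varphi$: if $\varphi(u)>\inf\varphi$, there is $u'<u$ with $\varphi(u')<\varphi(u)$, and by convexity the slopes to the right of $u$ are at least $(\varphi(u)-\varphi(u'))/(u-u')>0$.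

Think of a weight $w\ge0$ on $\mathbb T$ with $\int\varphi(w)\,dm<\infty$. We want to replace $w$ by a larger weight $w'$ so that $P[w']$ exceeds $P[w]$ by a prescribed amount near a point $(1-h)\zeta_0$, while $\int\varphi(w')\,dm$ stays under control. The construction: on the arc of half-length $h$ around $\zeta_0$, and only where $\varphi(w)\le 1/h$, first push $w$ up to a floor $t$, then add a constant $a$.

**Lemma 1 (one lift).** Let $\zeta_0\in\mathbb T$, $0<h<1$, $0<\delta\le1$, $a>0$, with $\delta/h>\varphi(0)$. Assume that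
$$\varphi(s+a)\le2\varphi(s)\quad\text{whenever}\quad \delta/h\le\varphi(s)\le1/h. \tag{1}$$
Let $I=\{\zeta_0e^{i\theta}:|\theta|\le h\}$, let $J\subset I$ be measurable with $m(J)\ge\frac34m(I)$, and let $w:\mathbb T\to[0,\infty)$ be measurable with $\int_J\varphi(w)\,dm\le\frac1{4\pi}$. Put $E=\{\zeta\in J:\varphi(w(\zeta))\le1/h\}$, choose $t>0$ with $\varphi(t)=\delta/h$, and set
$$w'=\max(w,t)+a\ \text{ on }E,\qquad w'=w\ \text{ off }E .$$
Then:

1. $m(E)\ge\frac12m(I)=\frac h{2\pi}$;
2. $\int_E\varphi(w')\,dm\le2\int_E\varphi(w)\,dm+\frac{2\delta}\pi$;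
3. with $\lambda=(1-h)\zeta_0$ and $\tau(u)=\frac{\lambda+u}{1+\bar\lambda u}$, one has $P[w'-w](\tau(u))\ge\frac{1-r}{1+r}\cdot\frac a{8\pi}$ whenever $|u|\le r<1$.

**Proof.** The number $t$ exists because $\varphi$ is continuous and unbounded and $\delta/h>\varphi(0)$.

*Size of $E$.* We have $m(I)=2h/2\pi=h/\pi$. By Chebyshev, $m(J\setminus E)\le h\int_J\varphi(w)\,dm\le\frac h{4\pi}=\frac14m(I)$. So $m(E)\ge(\frac34-\frac14)m(I)$.

*Cost.* On $E$, $\varphi(\max(w,t))=\max(\varphi(w),\delta/h)$ lies in $[\delta/h,1/h]$. By (1), $\varphi(w')\le2\max(\varphi(w),\delta/h)\le2\varphi(w)+2\delta/h$. Integrate over $E$, using $m(E)\le m(I)=h/\pi$.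

*Gain.* We have $w'-w\ge a$ on $E$ and $w'-w\ge0$ everywhere. For $\zeta\in I$, $|\zeta-\lambda|\le|\zeta-\zeta_0|+h\le2h$ and $1-|\lambda|^2\ge h$, so $P_\lambda(\zeta)\ge\frac h{4h^2}=\frac1{4h}$. For fixed $\zeta$ the function $u\mapsto P_{\tau(u)}(\zeta)$ is positive and harmonic in $\mathbb D$, with value $P_\lambda(\zeta)$ at $0$. Harnack's inequality gives $P_{\tau(u)}\ge\frac{1-r}{1+r}P_\lambda$ for $|u|\le r$. Hence
$$P[w'-w](\tau(u))\ge a\cdot\frac{1-r}{1+r}\cdot\frac1{4h}\cdot\frac h{2\pi}.\qquad\square$$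

The gain is proportional to $a$ and does not involve $h$. The cost is a doubling of $\int_E\varphi(w)$ plus a term of order $\delta$, whatever $a$ is, provided that $\varphi$ does not double over a length $a$ as long as its values stay in the window $[\delta/h,1/h]$. Only one window is needed per arc: values above $1/h$ occupy a small part of the arc, and values below $\delta/h$ can be raised to $\delta/h$ at a total price of order $\delta$.

The lift is for the following purpose. If $w=\log_+|f|$ for a function $f$ in a space defined by $\int\varphi(\log|f|)\,dm<\infty$, then $w'$ is the log-modulus of another function of the space, and this function is larger than $f$, by a prescribed factor, near the point $(1-h)\zeta_0$. This will produce interpolating sequences that violate Carleson's condition.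

## 2. Hardy–Orlicz spaces, free interpolation, and the theorems

**Definition (Nevanlinna and Smirnov classes).** With $a_+=\max(0,a)$, the Nevanlinna class $N$ consists of the holomorphic $f$ on $\mathbb D$ with $\sup_{0<r<1}\frac1{2\pi}\int\log_+|f(re^{it})|\,dt<\infty$. Such $f$ have non-tangential boundary values a.e. on $\mathbb T$, again denoted by $f$. The Smirnov class $N^+$ consists of those $f\in N$ for which this supremum equals $\frac1{2\pi}\int\log_+|f(e^{it})|\,dt$.

**Definition (Hardy–Orlicz space).** Let $\Phi=\varphi\circ\log$ with $\varphi$ positive, increasing, convex, $\varphi(t)/t\to\infty$. (The proofs use only the properties listed in Section 1.) Put $\Phi(0):=\lim_{s\to-\infty}\varphi(s)$. Assume the $\Delta_2$-condition: there are $C,t_0>0$ with $\Phi(2t)\le C\Phi(t)$ for $t\ge t_0$; that is, $\varphi(s+\log2)\le C\varphi(s)$ for large $s$. Then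
$$\mathcal H_\Phi=\Big\{f\in N^+:\sup_{0<r<1}\frac1{2\pi}\int\Phi(|f(re^{it})|)\,dt<\infty\Big\},$$
which is a vector space. For $\varphi(s)=e^{ps}$ one gets $\Phi(t)=t^p$ and $\mathcal H_\Phi=H^p$.

We use the following facts.

**(F1)** A nonzero $f$ is in $N^+$ if and only if it is the product of an inner and an outer function. So $\log|f|\le P[\log|f|]\le P[\log_+|f|]$ in $\mathbb D$, and dividing $f$ by a Blaschke product formed from some of its zeros gives a function in $N^+$ with the same boundary modulus. The zeros of a nonzero $f\in N^+$ form a Blaschke sequence.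

**(F2)** $\mathcal H_\Phi=\{f\in N^+:\int_{\mathbb T}\Phi(|f|)\,dm<\infty\}$. The inclusion "$\subset$" is Fatou's lemma along radii. For "$\supset$", take $f\in N^+$ nonzero; monotonicity, (F1) and Jensen's inequality give
$$\varphi(\log|f(z)|)\le P[\varphi(\log|f|)](z)\qquad(z\in\mathbb D), \tag{2}$$
and integrating over circles bounds the supremum by $\int_{\mathbb T}\varphi(\log|f|)\,dm$.

**(F3)** If $w\ge0$ and $\int\varphi(w)\,dm<\infty$, then $w\in L^1$, because $\varphi(t)\ge t$ for large $t$. So there is an outer function $G$ with $|G|=e^w$ on $\mathbb T$. It lies in $N^+$, hence in $\mathcal H_\Phi$ by (F2), it has no zeros, and $\log|G|=P[w]$ in $\mathbb D$.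

**(F4)** $\mathcal H_\Phi$ is closed under multiplication by constants: $\Phi(2^kt)\le C^k\Phi(t)$ for $t\ge t_0$, and $\Phi(2^kt)\le\Phi(2^kt_0)$ for $t<t_0$. As $\Phi$ is monotone and $N^+$ is closed under products, $\mathcal H_\Phi$ is closed under multiplication by $H^\infty$, the bounded holomorphic functions.

Let $\rho(z,\lambda)=\big|\frac{z-\lambda}{1-\bar\lambda z}\big|$ be the pseudohyperbolic distance. It is invariant under the maps $\tau$ of Lemma 1, and a Blaschke product with zeros $\Lambda$ satisfies $|B_\Lambda(z)|=\prod_{\lambda\in\Lambda}\rho(z,\lambda)$. Sequences $\Lambda\subset\mathbb D$ always have distinct points.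

**Definition (Carleson sequence).** $\Lambda$ is Carleson if it is a Blaschke sequence and $\inf_{\lambda\in\Lambda}|B_{\Lambda\setminus\{\lambda\}}(\lambda)|>0$.

For example, if $\rho(\lambda_m,\lambda_n)\ge1-2^{-m-n}$ for $m\ne n$ and $\Lambda=\{\lambda_n\}_{n\ge1}$ is Blaschke, then $\Lambda$ is Carleson, since $\prod_{m\ne n}(1-2^{-m-n})\ge1-\sum_{m\ge1}2^{-m-n}\ge\frac12$. If $\Lambda$ contains pairs $\lambda_n,\lambda_n'$ with $\rho(\lambda_n,\lambda_n')=2^{-n}$ for all $n$, it is not Carleson, since $|B_{\Lambda\setminus\{\lambda_n\}}(\lambda_n)|\le2^{-n}$.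

**Definition (free interpolating).** $\Lambda$ is free interpolating for $X\subset\operatorname{Hol}(\mathbb D)$ if the trace $X|\Lambda=\{(f(\lambda))_{\lambda\in\Lambda}:f\in X\}$ is ideal: $(a_\lambda)\in X|\Lambda$ and $|b_\lambda|\le|a_\lambda|$ for all $\lambda$ imply $(b_\lambda)\in X|\Lambda$.

For example, a finite $\Lambda$ is free interpolating for every $\mathcal H_\Phi$: by (F4), $H^\infty\subset\mathcal H_\Phi$ (constants are in $\mathcal H_\Phi$), so polynomials are in $\mathcal H_\Phi$ and the trace is all of $\mathbb C^\Lambda$. Every Carleson sequence is free interpolating for every $\mathcal H_\Phi$. Indeed Carleson's theorem says that $H^\infty|\Lambda=\ell^\infty$ exactly for Carleson sequences. So if $f\in\mathcal H_\Phi$ and $|b_\lambda|\le|f(\lambda)|$, choose $g\in H^\infty$ with $g(\lambda)=b_\lambda/f(\lambda)$ (and $g(\lambda)=0$ where $f(\lambda)=0$). Then $gf\in\mathcal H_\Phi$ has the values $b_\lambda$.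

**Definition (multipliers).** $\operatorname{Mult}(X)=\{g\in\operatorname{Hol}(\mathbb D):gf\in X\text{ for all }f\in X\}$.

It is known that $\operatorname{Mult}(H^p)=H^\infty$, and that some Hardy–Orlicz spaces strictly containing $\bigcup_{p>0}H^p$ also have multiplier algebra $H^\infty$. Andreas Hartmann, "Pointwise multipliers in Hardy-Orlicz spaces, and interpolation", arXiv:0710.5066 (2007), is the source of the following question. *If $\mathcal H_\Phi$ strictly contains $\bigcup_{p>0}H^p$ and $\operatorname{Mult}(\mathcal H_\Phi)=H^\infty$, does $\mathcal H_\Phi$ have free interpolating sequences that are not Carleson?* The answer is yes, and the hypothesis on multipliers is not needed. What decides is a doubling condition on $\varphi$: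
$$\exists\,a>0,\ s_0\ge0:\qquad\varphi(s+a)\ge2\varphi(s)\quad\text{for all }s\ge s_0. \tag{V}$$

**Theorem 1.** If $\mathcal H_\Phi\supsetneq\bigcup_{p>0}H^p$ (or merely $\mathcal H_\Phi\not\subset\bigcup_{p>0}H^p$), then $\mathcal H_\Phi$ has a free interpolating sequence that is not Carleson.

**Theorem 2.** Every free interpolating sequence for $\mathcal H_\Phi$ is Carleson if and only if $(V)$ holds.

**Theorem 3.** Suppose $(V)$ fails. For any nonempty finite sets $\sigma_n\subset\mathbb D$ and any $\zeta_n\in\mathbb T$ $(n\ge1)$ there are $h_n\downarrow0$ such that, with $\lambda_n=(1-h_n)\zeta_n$ and $\tau_n(u)=\frac{\lambda_n+u}{1+\overline{\lambda_n}u}$, the clusters $\Lambda_n=\tau_n(\sigma_n)$ are pairwise disjoint and $\Lambda=\bigcup_n\Lambda_n$ is free interpolating for $\mathcal H_\Phi$.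

## 3. Pairs of points, and three sample growth functions

The simplest non-Carleson candidate consists of pairs $\lambda_n,\lambda_n'=\tau_n(2^{-n})$, at pseudohyperbolic distance $2^{-n}$, with different pairs very far apart. What must a space do to interpolate freely on it?

Suppose $f\in\mathcal H_\Phi$ takes comparable values, about $e^{V_n}$, at $\lambda_n$ and $\lambda_n'$. Ideality demands a function $F$ in the space with $F(\lambda_n)=0$ and $F(\lambda'_n)=f(\lambda_n')$. Write $F=bG$ with $b$ the Blaschke factor of $\lambda_n$. Since $|b(\lambda_n')|=2^{-n}$, we need $|G(\lambda_n')|=2^n|f(\lambda_n')|$, with $|G|=|F|$ on $\mathbb T$. So the space must contain functions larger than $f$ by the factor $2^n$ near $\lambda_n$.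

How large can $f$ be? Since $P_\lambda\le\frac{1+|\lambda|}{1-|\lambda|}\le\frac2{1-|\lambda|}$, inequality (2) gives
$$(1-|\lambda|)\,\varphi(\log|f(\lambda)|)\le2\int_{\mathbb T}\varphi(\log|f|)\,dm. \tag{3}$$
So at $1-|\lambda|=h$ the natural ceiling is $\varphi(\log|f(\lambda)|)\lesssim1/h$. The delicate case is when $f$ is near the ceiling, and the issue is then whether $\varphi(V+n\log2)$ is still comparable with $\varphi(V)$.

**Example 1.** $\varphi(s)=e^{ps}$. Here $\varphi(V+n\log2)=2^{pn}\varphi(V)$: a function near the ceiling cannot be enlarged by $2^n$. Condition $(V)$ holds with $a=(\log2)/p$.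

**Example 2.** $\varphi(s)=(s_+)^2$, so $\Phi(t)=(\log_+t)^2$. Here $\varphi(s+a)=(1+a/s)^2s^2\le2\varphi(s)$ once $s\ge a/(\sqrt2-1)$. The enlargement costs at most a factor $2$ for all large $s$, and $(V)$ fails. Condition $\Delta_2$ holds, since $\varphi(s+\log2)\le4\varphi(s)$ for $s\ge\log2$. The space strictly contains $\bigcup_{p>0}H^p$: it contains every $H^p$ because $(\log_+t)^2\le C_p(1+t^p)$, and the weight $w(e^{it})=|t|^{-1/4}$ ($0<|t|\le\pi$) has $\int w^2\,dm<\infty$ but $\int e^{pw}\,dm=\infty$ for every $p>0$, so the outer function from (F3) lies in no $H^p$. Moreover $\log_+|fg|\le\log_+|f|+\log_+|g|$, so $\mathcal H_\Phi$ is an algebra and $\operatorname{Mult}(\mathcal H_\Phi)=\mathcal H_\Phi$, much larger than $H^\infty$.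

The question concerns spaces unlike both. Here is one, built from a template that returns in Section 9.

**Definition (staircase).** Given $S_1<T_1<S_2<T_2<\cdots$ with $T_n-S_n\to\infty$, and $d\le S_1$, let
$$\varphi(s)=e^{s-d}\ (s\le S_1),\quad \varphi(s)=\varphi(S_n)(1+s-S_n)\ \text{on }[S_n,T_n],\quad \varphi(s)=\varphi(T_n)e^{s-T_n}\ \text{on }[T_n,S_{n+1}].$$

A staircase is admissible. At $S_n$ both one-sided slopes equal $\varphi(S_n)$. At $T_n$ the slope jumps up from $\varphi(S_n)$ to $\varphi(T_n)$. So $\varphi$ is convex, positive and increasing. Since $\varphi(S_{n+1})\ge\varphi(S_n)(1+T_n-S_n)$, the slopes tend to infinity and $\varphi(t)/t\to\infty$. Finally $\varphi'\le\varphi$ a.e., so $\log\varphi$ grows with slope at most $1$ and $\varphi(s+\log2)\le2\varphi(s)$, which is $\Delta_2$. Every staircase violates $(V)$: for each $a>0$, once $T_n-S_n\ge a$,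
$$\frac{\varphi(T_n)}{\varphi(T_n-a)}=\frac{1+T_n-S_n}{1+T_n-S_n-a}\longrightarrow1 .$$

**Example 3 (large space, multipliers $H^\infty$).** Take $S_1=d=1$, $S_{n+1}=T_n+n$, and choose $T_n\ge S_n+n^2$ so large that
$$\varphi(S_n)(1+T_n-S_n)\,e^n\le e^{T_n/n};$$
this is possible because the left side is affine in $T_n$. The left side equals $\varphi(S_{n+1})$.

*All $H^p$ are included.* On $[T_n,S_{n+1}]$ we have $\varphi(s)\le\varphi(S_{n+1})\le e^{T_n/n}\le e^{s/n}$. On $[S_{n+1},T_{n+1}]$, using $1+x\le n(1+x/n)\le ne^{x/n}$ for $x\ge0$, we have $\varphi(s)\le e^{T_n/n}\,n\,e^{(s-S_{n+1})/n}\le ne^{s/n}$. Since $n\le T_n$, $\varphi(s)\le se^{s/n}$ on $[T_n,T_{n+1}]$. Given $p>0$, for all $s\ge T_{n}$ with $n\ge2/p$ we get $\varphi(s)\le se^{ps/2}\le\frac2pe^{ps}$. So $\Phi(t)\le C_p(1+t^p)$ and $H^p\subset\mathcal H_\Phi$.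

*Strictness.* We have $\varphi(T_k)\ge1$. Take disjoint sets $e_k$ $(k\ge1)$ with $m(e_k)=2^{-k}/\varphi(T_k)$, and let $w=T_k$ on $e_k$, $w=0$ elsewhere. Then $\int\varphi(w)\,dm\le\varphi(0)+1$. But $\varphi(T_k)\le e^{T_k/k}$ and $T_k\ge k^2$, so for $k\ge2/p$ we have $\int e^{pw}\,dm\ge2^{-k}e^{(p-1/k)T_k}\ge2^{-k}e^{pk^2/2}\to\infty$. The outer function of (F3) is in $\mathcal H_\Phi$ and in no $H^p$.

*Multipliers.* By (F4), $H^\infty\subset\operatorname{Mult}(\mathcal H_\Phi)$. Let $g$ be a multiplier; then $g=g\cdot1\in\mathcal H_\Phi\subset N^+$. Suppose $g$ is unbounded. By (F1), $\log|g|\le P[\log|g|]$, so $|g|$ is not essentially bounded on $\mathbb T$, and each set $\{|g|>e^{2k}\}$ has positive measure. Choose $n_k\ge2k$ so large that there is $e_k\subset\{|g|>e^{2k}\}$ with $m(e_k)=2^{-k}/\varphi(T_{n_k})$. Let $w=\sup_kT_{n_k}1_{e_k}$. Then $\int\varphi(w)\,dm\le\varphi(0)+\sum_k2^{-k}<\infty$; let $f\in\mathcal H_\Phi$ be outer with $|f|=e^w$. Since $n_k\ge2k$, $\varphi(T_{n_k}+2k)=e^{2k}\varphi(T_{n_k})$,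 so $\int\varphi(\log|fg|)\,dm\ge m(e_k)\,e^{2k}\varphi(T_{n_k})=2^{-k}e^{2k}$ for every $k$, and $fg\notin\mathcal H_\Phi$, a contradiction. Hence $\operatorname{Mult}(\mathcal H_\Phi)=H^\infty$.

## 4. Fixed multipliers give only Carleson sequences

In Example 2 there is an obvious plan. Suppose some $\eta_n>0$ are such that all data with $|c_\lambda|\le\eta_n$ on $\Lambda_n$ can be interpolated by some $h\in H^\infty$. (For the pairs above the Schwarz lemma forces $\eta_n\le2^{-n}\cdot$const, by the computation $F=bG$ with bounded $F$.) Choose one multiplier $g$ with $|g|\ge1/\eta_n$ on $\Lambda_n$. If $f\in\mathcal H_\Phi$ and $b_\lambda=\theta_\lambda f(\lambda)$ with $|\theta_\lambda|\le1$, interpolate $c_\lambda=\theta_\lambda/g(\lambda)$ by $h\in H^\infty$ and put $F=hg\cdot f$. In Example 2 such a $g$ is easy to build, as an outer function with large $\log|g|$ on extremely short arcs.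

When $\operatorname{Mult}(\mathcal H_\Phi)=H^\infty$, this plan cannot produce a non-Carleson sequence. The function $hg$ would be a multiplier, hence in $H^\infty$, and would take the arbitrary values $\theta_\lambda$ on $\Lambda$. So $H^\infty|\Lambda=\ell^\infty$, and by Carleson's theorem $\Lambda$ is Carleson. The plan stops exactly where one asks a single $g$ to work for all $f$.

But ideality does not ask for that. It is enough to find, *after $f$ is given*, some zero-free $G\in\mathcal H_\Phi$ with
$$|G(\lambda)|\ge|f(\lambda)|/\eta_n\qquad(\lambda\in\Lambda_n,\ n\ge1), \tag{4}$$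
for then $F=hG$ with $h(\lambda)=b_\lambda/G(\lambda)$ works. The quotient $G/f$ may depend on $f$ and need not be a multiplier. Lemma 1 builds such a $G$: it adds to $\log_+|f|$ only where $\log_+|f|$ has values at which $\varphi$ grows slowly. What remains is to find the windows. They must be fixed with $\Lambda$, before $f$, but Lemma 1 needs just one window $[2^{-n}/h_n,1/h_n]$ per cluster, and we choose $h_n$.

## 5. Slow windows when doubling fails, and $H^\varepsilon$ when it holds

The failure of $(V)$ says that for each $a$ there are arbitrarily large *single points* $s$ with $\varphi(s+a)<2\varphi(s)$. Lemma 1 needs the inequality on a whole window of values. Convexity supplies it.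

**Lemma 2 (slow stretches).** If $(V)$ fails, then for all $M\ge1$, $a>0$, $X>0$ there is $x\ge X$ such that $\varphi(s+a)\le2\varphi(s)$ for every $s$ with $x/M\le\varphi(s)\le x$.

**Proof.** Suppose the conclusion fails for some $M,a,X$. It still fails if $X$ is enlarged, so let $X>\varphi(0)$. Then for every $x\ge X$ there is $s$ with
$$x/M\le\varphi(s)\le x,\qquad\varphi(s+a)>2\varphi(s).$$
We show that one such fast point per window forces doubling everywhere, over a longer step. Let $u$ be any number with $x:=\varphi(u)\ge X$; all large $u$ qualify. Take the corresponding $s$. Since $\varphi(u)>\varphi(0)\ge\inf\varphi$, $\varphi$ is strictly increasing from $u$ on, so $\varphi(s)\le\varphi(u)$ forces $s\le u$. Fix an integer $k\ge2M$. By convexity the increments $\varphi(s+(i+1)a)-\varphi(s+ia)$ are nondecreasing in $i$, and the first exceeds $\varphi(s)$. Hence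
$$\varphi(s+ka)\ge\varphi(s)+k\big(\varphi(s+a)-\varphi(s)\big)\ge(1+k)\varphi(s)\ge2M\varphi(s)\ge2x .$$
So $\varphi(u+ka)\ge\varphi(s+ka)\ge2\varphi(u)$ for all large $u$. This is $(V)$ with $ka$ in place of $a$, a contradiction. $\square$

The second lemma connects $(V)$ with the hypothesis of Theorem 1.

**Lemma 3.** If $(V)$ holds, then $\mathcal H_\Phi\subset H^\varepsilon$ for some $\varepsilon>0$.

**Proof.** Enlarge $s_0$ so that $\varphi(s_0)>0$. Iterating $(V)$, for $s\ge s_0$ we get $\varphi(s)\ge2^{\lfloor(s-s_0)/a\rfloor}\varphi(s_0)\ge\varphi(s_0)2^{(s-s_0)/a-1}$. With $\varepsilon=(\log2)/a$ we have $2^{s/a}=e^{\varepsilon s}$, so $t^\varepsilon\le C'(1+\Phi(t))$ for all $t\ge0$. A function $f\in\mathcal H_\Phi$ therefore lies in $N^+$ and has boundary values in $L^\varepsilon$; by Smirnov's theorem $f\in H^\varepsilon$. $\square$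

## 6. Interpolation on clusters of arbitrary shape

We prove Theorem 3. Assume that $(V)$ fails, and let $\sigma_n,\zeta_n$ be given.

**Step 1: the constants of each cluster.** This step measures how hard it is to interpolate on $\sigma_n$ and how much lifting is needed. Choose $r_n<1$ with $\sigma_n\subset\{|u|\le r_n\}$. With Lagrange polynomials $\ell_u$ for $\sigma_n$, every $v:\sigma_n\to\overline{\mathbb D}$ extends to $q=\sum_uv(u)\ell_u\in H^\infty$ with $\|q\|_\infty\le\Gamma_n:=\max(1,\sum_u\|\ell_u\|_\infty)$, norms being taken over $\mathbb D$. Put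
$$\eta_n=\frac{2^{-n-1}}{\Gamma_n},\qquad L_n=\log\frac1{\eta_n}>0,\qquad a_n=8\pi\,\frac{1+r_n}{1-r_n}\,L_n .$$
These depend only on $\sigma_n$ and $n$, not on $h_n$.

**Step 2: the choice of $h_n$.** This step places the clusters far from each other and at heights with a slow window. Let $B_n$ be the finite Blaschke product with simple zeros at $\Lambda_n$. Choose $h_n\in(0,1)$ inductively so that

1. $h_n\le h_{n-1}/8$ (for $n\ge2$) and $2^{-n}/h_n>\varphi(0)$;
2. $\sum_{\lambda\in\Lambda_n}(1-|\lambda|)\le2^{-n}$;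
3. for all $m<n$: $|B_m|\ge1-2^{-m-n}$ on $\Lambda_n$, and $|B_n|\ge1-2^{-m-n}$ on $\Lambda_m$;
4. $\varphi(s+a_n)\le2\varphi(s)$ whenever $2^{-n}/h_n\le\varphi(s)\le1/h_n$.

Conditions 1–3 hold for all sufficiently small $h_n$. Indeed, as $h_n\to0$, $\tau_n(u)\to\frac{\zeta_n+u}{1+\overline{\zeta_n}u}=\zeta_n$ uniformly on $\{|u|\le r_n\}$; this gives 2. The finite Blaschke product $B_m$ satisfies $|B_m(z)|\to1$ as $|z|\to1$, which gives the first half of 3. And for fixed $\lambda$, $|B_n(\lambda)|=\prod_{u\in\sigma_n}\rho(\lambda,\tau_n(u))\to1$, which gives the second half, as $\bigcup_{m<n}\Lambda_m$ is finite. Condition 4 holds for arbitrarily small $h_n$: apply Lemma 2 with $M=2^n$, $a=a_n$, $X$ as large as we like, and $h_n=1/x$. So the choice is possible, and $h_n\downarrow0$.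

**Step 3: separation of the clusters.** By 2, $\Lambda$ is a Blaschke sequence. By 3, $B_m$ has no zero on $\Lambda_n$ for $m\ne n$, so the clusters are disjoint. Let $E_n=\prod_{m\ne n}B_m$ be the Blaschke product of $\Lambda\setminus\Lambda_n$ (with normalizing unimodular constants). On $\Lambda_n$,
$$|E_n|\ge\prod_{m\ne n}(1-2^{-m-n})\ge1-\sum_{m\ge1}2^{-m-n}\ge\tfrac12. \tag{5}$$

**Step 4: bounded interpolation of small data.** We claim: *if $|c_\lambda|\le\eta_n$ for $\lambda\in\Lambda_n$, $n\ge1$, then some $h\in H^\infty$ has $h(\lambda)=c_\lambda$ on $\Lambda$.* By (5), $|c_\lambda/E_n(\lambda)|\le2\eta_n$ on $\Lambda_n$. Transport to $\sigma_n$ by $\tau_n$, divide by $2\eta_n$, extend by Step 1, and transport back. This gives $q_n\in H^\infty$ with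
$$q_n(\lambda)=c_\lambda/E_n(\lambda)\ \ (\lambda\in\Lambda_n),\qquad\|q_n\|_\infty\le2\eta_n\Gamma_n=2^{-n}.$$
Then $h=\sum_nE_nq_n$ converges uniformly on $\mathbb D$. At $\lambda\in\Lambda_n$ all terms $E_mq_m$ with $m\ne n$ vanish, and $h(\lambda)=E_n(\lambda)q_n(\lambda)=c_\lambda$.

**Step 5: boosting a given function.** We claim: *for every $f\in\mathcal H_\Phi$ there is a zero-free $G\in\mathcal H_\Phi$ with (4).* If $f\equiv0$ take $G=1$. Otherwise let $w=\log_+|f|$ on $\mathbb T$. Then $\int\varphi(w)\,dm\le\int\varphi(\log|f|)\,dm+\varphi(0)<\infty$. We apply Lemma 1 on all arcs with large $n$ at once, on disjoint pieces. Let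
$$I_n=\{\zeta_ne^{i\theta}:|\theta|\le h_n\},\qquad J_n=I_n\setminus\bigcup_{l>n}I_l .$$
The $J_n$ are disjoint, because for $l>n$ the set $J_n$ avoids $I_l\supset J_l$. By condition 1, $\sum_{l>n}m(I_l)\le\sum_{i\ge1}8^{-i}m(I_n)=\frac17m(I_n)$, so $m(J_n)\ge\frac34m(I_n)$. Since the $J_n$ are disjoint, $\sum_n\int_{J_n}\varphi(w)\,dm<\infty$. Hence there is $n_f$ with $\int_{J_n}\varphi(w)\,dm\le\frac1{4\pi}$ for $n\ge n_f$.

For each $n\ge n_f$ the hypotheses of Lemma 1 hold with $\zeta_0=\zeta_n$, $h=h_n$, $\delta=2^{-n}$, $a=a_n$, $J=J_n$: assumption (1) is condition 4. Let $E_n'=\{\zeta\in J_n:\varphi(w(\zeta))\le1/h_n\}$, let $t_n>0$ satisfy $\varphi(t_n)=2^{-n}/h_n$, and define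
$$w'=\max(w,t_n)+a_n\ \text{ on }E_n'\ (n\ge n_f),\qquad w'=w\ \text{ elsewhere}.$$

*The weight is admissible.* Part 2 of Lemma 1, summed over the disjoint sets $E_n'$, gives
$$\int\varphi(w')\,dm\le2\int\varphi(w)\,dm+\frac2\pi\sum_n2^{-n}<\infty .$$
By (F3) the outer function $G_0$ with $|G_0|=e^{w'}$ is in $\mathcal H_\Phi$.

*The gain.* Let $n\ge n_f$ and $\lambda=\tau_n(u)\in\Lambda_n$, so $|u|\le r_n$. The weight $w'$ is at least the weight obtained from $w$ by the $n$-th lift alone, so part 3 of Lemma 1 and (F1) give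
$$\log|G_0(\lambda)|=P[w'](\lambda)\ge P[w](\lambda)+\frac{1-r_n}{1+r_n}\cdot\frac{a_n}{8\pi}=P[w](\lambda)+L_n\ge\log|f(\lambda)|+L_n .$$
So $|G_0(\lambda)|\ge|f(\lambda)|/\eta_n$ on $\Lambda_n$ for all $n\ge n_f$. Only finitely many points of $\Lambda$ remain, and $G_0$ has no zeros. Hence $G=\kappa G_0$ with a large constant $\kappa\ge1$ satisfies (4) for all $n$, and $G\in\mathcal H_\Phi$ by (F4).

**Step 6: the trace is ideal.** Let $f\in\mathcal H_\Phi$ and $|b_\lambda|\le|f(\lambda)|$ on $\Lambda$. Take $G$ from Step 5 and put $c_\lambda=b_\lambda/G(\lambda)$. By (4), $|c_\lambda|\le\eta_n$ on $\Lambda_n$. Take $h$ from Step 4. Then $F=hG\in\mathcal H_\Phi$ by (F4), and $F(\lambda)=b_\lambda$ on $\Lambda$. So $\mathcal H_\Phi|\Lambda$ is ideal, and Theorem 3 is proved. $\square$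

The arcs, heights and windows are chosen before $f$. Only $n_f$, the sets $E_n'$ and the constant $\kappa$ depend on $f$, so $G/f$ is tailored to $f$, as Section 4 required.

## 7. Pairs at distance $2^{-n}$: proof of Theorem 1

If $\mathcal H_\Phi\not\subset\bigcup_{p>0}H^p$, and in particular if $\mathcal H_\Phi\supsetneq\bigcup_{p>0}H^p$, then $(V)$ fails by Lemma 3. Apply Theorem 3 with $\sigma_n=\{0,2^{-n}\}$ and any $\zeta_n\in\mathbb T$. The resulting $\Lambda$ is free interpolating, it contains $\lambda_n=\tau_n(0)$ and $\tau_n(2^{-n})$, and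
$$|B_{\Lambda\setminus\{\lambda_n\}}(\lambda_n)|\le\rho(\lambda_n,\tau_n(2^{-n}))=\rho(0,2^{-n})=2^{-n}\to0 .$$
So $\Lambda$ is not Carleson. This covers every $\mathcal H_\Phi\supsetneq\bigcup_{p>0}H^p$ with $\operatorname{Mult}(\mathcal H_\Phi)=H^\infty$, for instance Example 3. $\square$

## 8. Doubling forces the Carleson condition: proof of Theorem 2

If $(V)$ fails, the sequence of Section 7, that is, Theorem 3 with $\sigma_n=\{0,2^{-n}\}$, is free interpolating and not Carleson. Now assume $(V)$ with constants $a,s_0$. Enlarging $s_0$, let $\varphi(s_0)>0$. We show that a free interpolating $\Lambda$ is Carleson. Finite sequences are trivially Carleson, so let $\Lambda$ be infinite.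

The plan is that of Section 3. If $|B_{\Lambda\setminus\{\lambda\}}(\lambda)|$ is tiny at some points, build $f\in\mathcal H_\Phi$ near the ceiling (3) at those points. Ideality then yields a function above the ceiling, because under $(V)$ a large factor costs too much.

**Step 1: a bad subsequence.** This step fixes the points and parameters. The constant sequence $(1)_{\lambda\in\Lambda}$ is in the trace, so for each $\lambda\in\Lambda$ there is $g\in\mathcal H_\Phi\subset N^+$ with $g(\lambda)=1$ and $g=0$ on $\Lambda\setminus\{\lambda\}$. Hence $\Lambda$ is Blaschke. Put $\beta(\lambda)=|B_{\Lambda\setminus\{\lambda\}}(\lambda)|>0$ and suppose that $\inf_\Lambda\beta=0$. Since each $\beta(\lambda)$ is positive, there are distinct $\lambda_k\in\Lambda$ with $\beta_k:=\beta(\lambda_k)\to0$, and $h_k:=1-|\lambda_k|\to0$ because $\Lambda$ is Blaschke. Put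
$$q=\frac{2a}{\log2},\qquad j_k=\Big\lfloor\frac1a\log\frac{2^{-q-1}}{\beta_k}\Big\rfloor\to\infty,\qquad c_k=\max\big(2^{-j_k/2},h_k^{1/2}\big)\to0 .$$
Here $c_k$ says how far below the ceiling $f$ will be at $\lambda_k$: we need $\sum c_k<\infty$, but $2^{j_k}c_k\to\infty$. Also $c_k/h_k\ge h_k^{-1/2}\to\infty$. Passing to a sufficiently sparse subsequence, we may assume $j_k\ge0$, $c_k\le2^{-k}$, $c_k/h_k\ge\varphi(s_0)$, and, with $\Lambda'=\{\lambda_k:k\ge1\}$,
$$|B_{\Lambda'\setminus\{\lambda_k\}}(\lambda_k)|\ge\tfrac12\qquad\text{for all }k. \tag{6}$$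
For (6), select the points inductively with $\rho(\lambda_m,\lambda_k)\ge1-2^{-m-k}$ for $m<k$, which is possible since $\rho(\lambda_m,z)\to1$ as $|z|\to1$, and argue as in (5). Note that $h_k\le c_k^2\le\frac14$, so $\lambda_k\ne0$. By continuity choose $V_k\ge s_0$ with $\varphi(V_k)=c_k/h_k$.

**Step 2: a weight that loses only a constant.** We want an outer $f\in\mathcal H_\Phi$ with $\log|f(\lambda_k)|\ge V_k-\text{const}$ for all $k$. Giving the weight the value $V_k$ on the arc of half-length $h_k$ about $\lambda_k/|\lambda_k|$ and $0$ elsewhere is not good enough. On the set of points whose angular distance from $\lambda_k/|\lambda_k|$ lies between $h_k$ and $2h_k$, which has measure $h_k/\pi$, one has $|\zeta-\lambda_k|\le3h_k$, hence $P_{\lambda_k}\ge\frac1{9h_k}$. So that weight misses at least $V_k/(9\pi)$ at $\lambda_k$, and this is unbounded. Use instead a weight with a logarithmic tail, whose Poisson integral at $\lambda_k$ is explicit: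
$$w_k(\zeta)=V_k-q\log\frac{|1-\overline{\lambda_k}\zeta|}{h_k},\qquad w=\max\big(s_0,\sup_kw_k\big)\qquad(\zeta\in\mathbb T).$$

*Integrability.* On $\mathbb T$, $|1-\overline{\lambda_k}\zeta|=|\zeta-\lambda_k|\ge h_k$. So the sets $A_{k,j}=\{2^jh_k\le|1-\overline{\lambda_k}\zeta|<2^{j+1}h_k\}$, $j\ge0$, cover $\mathbb T$. On $A_{k,j}$,
$$\Big|\zeta-\frac{\lambda_k}{|\lambda_k|}\Big|\le|\zeta-\lambda_k|+h_k\le2|\zeta-\lambda_k|<2^{j+2}h_k .$$
A set $\{|\zeta-\zeta_0|<R\}$ on $\mathbb T$ has measure at most $R/2$, because $|e^{i\theta}-1|=2|\sin(\theta/2)|\ge2|\theta|/\pi$ for $|\theta|\le\pi$. Hence $m(A_{k,j})\le2^{j+1}h_k$. Also, on $A_{k,j}$, $w_k\le V_k-qj\log2=V_k-2ja$. Where in addition $w_k>s_0$, we have $V_k-2ja\ge s_0$, and $2j$ applications of $(V)$ give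
$$\varphi(w_k)\le\varphi(V_k-2ja)\le4^{-j}\varphi(V_k).$$
Where $w>s_0$, $\varphi(w)$ is at most the sum of $\varphi(w_k)$ over those $k$ with $w_k>s_0$. Therefore
$$\int\varphi(w)\,dm\le\varphi(s_0)+\sum_k\int_{\{w_k>s_0\}}\varphi(w_k)\,dm\le\varphi(s_0)+\sum_k\sum_{j\ge0}2^{j+1}h_k4^{-j}\varphi(V_k)=\varphi(s_0)+4\sum_kc_k<\infty ,$$
since $\sum_j2^{j+1}4^{-j}=4$ and $h_k\varphi(V_k)=c_k$. In particular $w<\infty$ a.e., and $w\ge s_0\ge0$. By (F3) the outer function $f$ with $|f|=e^w$ is in $\mathcal H_\Phi$.

*Values at $\lambda_k$.* The function $\log|1-\overline{\lambda_k}z|$ is harmonic in a neighborhood of $\overline{\mathbb D}$, so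
$$\log|f(\lambda_k)|=P[w](\lambda_k)\ge P[w_k](\lambda_k)=V_k-q\log\frac{1-|\lambda_k|^2}{h_k}\ge V_k-q\log2 .$$

**Step 3: breaking the ceiling.** Here ideality enters. The data $b_{\lambda_k}=2^{-q}e^{V_k}$, and $b_\lambda=0$ on $\Lambda\setminus\Lambda'$, satisfy $|b_\lambda|\le|f(\lambda)|$. So there is $F\in\mathcal H_\Phi$ with $F(\lambda_k)=2^{-q}e^{V_k}$ for all $k$ and $F=0$ on $\Lambda\setminus\Lambda'$. Write $F=B_{\Lambda\setminus\Lambda'}G$. By (F1), $G\in N^+$ and $|G|=|F|$ on $\mathbb T$, so $K:=\int\varphi(\log|G|)\,dm<\infty$. Since $\beta_k=|B_{\Lambda\setminus\Lambda'}(\lambda_k)|\cdot|B_{\Lambda'\setminus\{\lambda_k\}}(\lambda_k)|$, (6) gives $|B_{\Lambda\setminus\Lambda'}(\lambda_k)|\le2\beta_k$. By the definition of $j_k$,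
$$|G(\lambda_k)|\ge e^{V_k}\,\frac{2^{-q-1}}{\beta_k}\ge e^{V_k+j_ka}.$$
Apply (3) to $G$, which is in $\mathcal H_\Phi$ by (F2), and then $(V)$ $j_k$ times, starting at $V_k\ge s_0$:
$$2K\ge h_k\varphi(\log|G(\lambda_k)|)\ge h_k\varphi(V_k+j_ka)\ge2^{j_k}h_k\varphi(V_k)=2^{j_k}c_k\ge2^{j_k/2}\to\infty ,$$
a contradiction. Hence $\inf_\Lambda\beta>0$ and $\Lambda$ is Carleson. $\square$

As Carleson sequences are always free interpolating (Section 2), under $(V)$ the free interpolating sequences for $\mathcal H_\Phi$ are exactly the Carleson sequences.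

## 9. Separated sequences, and a staircase inside $H^{1/4}$

The pairs of Section 7 have points that approach each other. Theorem 3 allows clusters of any shape, so this is not essential.

**Complement 1.** If $(V)$ fails, there is a separated free interpolating $\Lambda$ (that is, $\inf_{\lambda\ne\lambda'}\rho(\lambda,\lambda')>0$) for which $\sum_{\lambda\in\Lambda}(1-|\lambda|)\delta_\lambda$ is not a Carleson measure. Hence $\Lambda$ is not a finite union of Carleson sequences.

**Proof.** *A large separated set.* Let $S\ni0$ be a maximal subset of $\mathbb D$ with $\rho(s,s')\ge\frac12$ for distinct $s,s'\in S$. It is countable, since it has finitely many points in each disc $|z|\le r<1$. By maximality the discs $\{\rho(z,s)<\frac12\}$ cover $\mathbb D$. Put $z=\frac{s+u}{1+\bar su}$ with $|u|<\frac12$. Then $\frac12\le|1+\bar su|\le\frac32$, so the area element satisfies $dA(z)=\frac{(1-|s|^2)^2}{|1+\bar su|^4}dA(u)\le16(1-|s|^2)^2dA(u)$, and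
$$1-|z|\ge\tfrac12(1-|z|^2)=\frac{(1-|s|^2)(1-|u|^2)}{2|1+\bar su|^2}\ge\tfrac16(1-|s|^2).$$
So $\int_{\rho(z,s)<1/2}\frac{dA(z)}{1-|z|}\le96(1-|s|^2)\cdot\frac\pi4\le48\pi(1-|s|)$. As $\int_{\mathbb D}\frac{dA}{1-|z|}=\infty$, it follows that $\sum_{s\in S}(1-|s|)=\infty$; in particular $S$ is infinite.

*The sequence.* Enumerate $S$ starting with $0$, let $\sigma_n$ be its first $n$ points, and apply Theorem 3 in the form constructed in Section 6. Points of the same cluster are at distance at least $\frac12$, by invariance of $\rho$. For $\lambda\in\Lambda_n$ and $\lambda'\in\Lambda_m$, $m\ne n$, the number $|E_n(\lambda)|$ is a product of factors at most $1$, one of which is $\rho(\lambda,\lambda')$. So $\rho(\lambda,\lambda')\ge|E_n(\lambda)|\ge\frac12$ by (5), and $\Lambda$ is separated.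

*Not a Carleson measure.* By Garnett, *Bounded Analytic Functions*, Lemma VI.3.3, a measure $\mu$ on $\mathbb D$ is Carleson if and only if $\sup_{z\in\mathbb D}\int\frac{1-|z|^2}{|1-\bar z\zeta|^2}\,d\mu(\zeta)<\infty$. Since $\frac{(1-|z|^2)(1-|\lambda|^2)}{|1-\bar z\lambda|^2}=1-\rho(z,\lambda)^2$, taking $z=\lambda_n=\tau_n(0)$ gives
$$\sum_{\lambda\in\Lambda}\frac{(1-|z|^2)(1-|\lambda|^2)}{|1-\bar z\lambda|^2}\ge\sum_{u\in\sigma_n}(1-|u|^2)\to\infty .$$
As $1-|\lambda|\ge\frac12(1-|\lambda|^2)$, the measure $\sum(1-|\lambda|)\delta_\lambda$ is not Carleson. For a Carleson sequence this measure is Carleson, by Carleson's theorem, and a finite sum of Carleson measures is Carleson. So $\Lambda$ is not a finite union of Carleson sequences. $\square$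

Finally, how does $(V)$ compare with the inclusion $\mathcal H_\Phi\subset\bigcup_{p>0}H^p$? By Lemma 3, $(V)$ implies the inclusion, even in one $H^\varepsilon$. The converse fails for irregular $\varphi$.

**Complement 2.** Take the staircase of Section 3 with $S_n=4^n$, $T_n=2S_n$ $(n\ge1)$ and $d=2$. Then $\mathcal H_\Phi\subset H^{1/4}$, but $(V)$ fails, so $\mathcal H_\Phi$ has a non-Carleson free interpolating sequence.

**Proof.** Since $T_n-S_n=4^n\to\infty$, Section 3 shows that $\varphi$ is admissible and violates $(V)$; Theorem 2 gives the sequence. For the inclusion we check that $\varphi(s)\ge e^{s/4}$ for $s\ge S_1$. First, $\varphi(S_n)\ge e^{S_n/2}$ for all $n$: for $n=1$, $\varphi(4)=e^{2}$; and $S_{n+1}=2T_n$ with $\varphi(T_n)\ge1$ gives $\varphi(S_{n+1})=\varphi(T_n)e^{S_{n+1}-T_n}\ge e^{T_n}=e^{S_{n+1}/2}$. On $[S_n,T_n]$ we have $s\le2S_n$, so $\varphi(s)\ge e^{S_n/2}\ge e^{s/4}$. On $[T_n,S_{n+1}]$,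
$$\varphi(s)=\varphi(T_n)e^{s-T_n}\ge e^{S_n/2+s-2S_n}=e^{s-3S_n/2}\ge e^{s/4},$$
the last inequality because $\frac34s\ge\frac34\cdot2S_n=\frac32S_n$. So $\Phi(t)\ge t^{1/4}$ for $t\ge e^4$. Functions in $\mathcal H_\Phi$ lie in $N^+$ with boundary values in $L^{1/4}$, hence in $H^{1/4}$. $\square$

The paper quoted in Section 2 has as background the statement that Carleson's condition characterizes free interpolation in Hardy–Orlicz spaces included in $\bigcup_{p>0}H^p$. By Complement 2, this statement must be read with the regularity condition $(V)$ included; none of the proofs above uses it. The exact dividing line is $(V)$, and it fails for every $\mathcal H_\Phi\not\subset\bigcup_{p>0}H^p$, in particular for every space in the question.
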